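# Finite groups generated by one element per prime, and their minimal-exponent covers

All groups are finite, apart from some auxiliary free groups. We write $g^x=x^{-1}gx$. For a prime $p$, a **$p$-element** is an element of $p$-power order, the identity included. We write $n_p$ for the $p$-part of an integer $n$, $\pi(G)$ for the set of primes dividing $|G|$, and $\exp(G)$ for the exponent. The $p$-part of the order of an element $x$ is the order of a power of $x$ (its $p$-part), so $\exp(G)_p$ is the largest order of a $p$-element of $G$. This is used constantly.

## 1. A first guess: PCIG and minimal-exponent are the same property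

Here are two ways of saying that a finite group is held together by one element for each prime.

**Definition (invariable generation, PCIG).** A subset $\{g_1,\dots,g_d\}$ of $G$ *invariably generates* $G$ if $\{g_1^{x_1},\dots,g_d^{x_d}\}$ generates $G$ for every choice of $x_1,\dots,x_d\in G$. The group $G$ is *prime-power coprimely-invariably generated*, or *PCIG*, if it is invariably generated by a subset whose elements have prime-power orders that are pairwise coprime.

**Definition (minimal-exponent).** The group $G$ is a *minimal-exponent group* if $\exp(H)<\exp(G)$ for every proper subgroup $H$ of $G$.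

In $S_3$ the elements $(1\,2)$ and $(1\,3)$ generate, but not invariably, since they are conjugate and can be made equal. A transposition together with a $3$-cycle generates $S_3$ whatever conjugates we take, so $S_3$ is PCIG. It is also minimal-exponent: $\exp(S_3)=6$, while its proper subgroups have exponent $1$, $2$ or $3$.

One of the two properties implies the other.

**Fact 1.** Every minimal-exponent group $H$ is PCIG. Choose for each $p\in\pi(H)$ a $p$-element $h_p$ of order $\exp(H)_p$. Arbitrary conjugates of the $h_p$ generate a subgroup $K$ with $\exp(K)_p=\exp(H)_p$ for all $p$. So $\exp(K)=\exp(H)$, and $K=H$.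

The first guess is that the converse holds and the two properties coincide. Let us test it.

*$p$-groups.* In a $p$-group, a set of elements with pairwise coprime orders has at most one nontrivial member, so a PCIG $p$-group is cyclic. A minimal-exponent $p$-group is cyclic too, because an element of order $\exp(G)$ generates a subgroup of full exponent. Cyclic $p$-groups have both properties.

*$S_3$ and $A_4$.* The group $S_3$ has both properties. The proper subgroups of $A_4$ have orders $1,2,3,4$ and exponents $1,2,3,2$, whereas $\exp(A_4)=6$. So $A_4$ is minimal-exponent, hence PCIG.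

*$G=S_3\times C_3$.* Let $c$ be a $3$-cycle in $S_3$ and $C_3=\langle z\rangle$. Take $g_2=(\tau,1)$ with $\tau$ a transposition, and $g_3=(c,z)$. Conjugates of these are $(\tau',1)$ with $\tau'$ a transposition, and $(c^{\pm1},z)$. The involution $(\tau',1)$ conjugates $(c^{\pm1},z)$ to $(c^{\mp1},z)$. The product of these two elements is $(1,z^2)$. So the generated subgroup contains $(1,z)$, then $(c,1)$, and with $(\tau',1)$ it is all of $G$. Thus $G$ is PCIG. But $\exp(G)=6$, and the proper subgroup $\langle\tau\rangle\times C_3\cong C_6$ also has exponent $6$. So $G$ is not minimal-exponent.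

The guess fails, and for a visible reason: $(c,z)$ is the useful element of order $3$, but $(1,z)$ has order $3$ as well and is useless. The exponent cannot tell them apart. There is a weaker guess to fall back on.

**Fact 2.** Every epimorphic image of a PCIG group is PCIG. If $\{h_i\}$ invariably generates $H$ and $\varphi:H\to G$ is onto, then any conjugates $\varphi(h_i)^{x_i}$ are images of conjugates of the $h_i$, so they generate $G$. The order of $\varphi(h_i)$ divides that of $h_i$.

By Facts 1 and 2, every image of a minimal-exponent group is PCIG. The question, from Eloisa Detomi and Andrea Lucchini, "Invariable generation with elements of coprime prime-power order", arXiv:1409.0997 (2014), is the converse: *is every PCIG group an epimorphic image of a minimal-exponent group?* A larger group above $G$ might make the useful elements longer than the useless ones.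

For $S_3\times C_3$ this works, by hand. Let $A=\mathbb F_3^3$, let $\sigma$ act on $A$ by cyclic shift and $\tau$ by $-1$, and put $H=A\rtimes(\langle\sigma\rangle\times\langle\tau\rangle)$, of order $27\cdot 6=162$. Let $s(a)=a_1+a_2+a_3$. Since $s(\sigma a)=s(a)$ and $s(\tau a)=-s(a)$, the rule
$$a\,\sigma^j\tau^i\longmapsto\bigl(s(a)\tau^i,\ \sigma^j\bigr)\in(\mathbb F_3\rtimes\langle\tau\rangle)\times\langle\sigma\rangle\cong S_3\times C_3$$
defines an epimorphism with kernel $\{a:s(a)=0\}$ of order $9$. The $3$-elements of $H$ are the $a\sigma^j$. If $j=0$ the order is at most $3$. If $j\neq0$, then $(a\sigma^j)^3=a+\sigma^ja+\sigma^{2j}a=(s,s,s)$ with $s=s(a)$. So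
$$a\sigma^j\text{ has order }9\iff s(a)\cdot j\ne0\text{ in }\mathbb F_3 .$$
The elements of order $9$ lie exactly over the $(c^{\pm1},z^{\pm1})$, the conjugates of the generators of $\langle g_3\rangle$, and $\exp(H)=18$.

Let $K\le H$ have exponent $18$. It contains an involution. All involutions of $H$ are conjugate, as Sylow $2$-subgroups have order $2$, so after conjugating we may assume $\tau\in K$. It contains also some $b=a\sigma^j$ with $s(a)\ne0$, $j\neq0$. Then $\tau b\tau^{-1}=(-a)\sigma^j$ and $b(\tau b\tau^{-1})^{-1}=2a$. So $a\in K$ and $\sigma\in K$. The vectors $a,\sigma a,\sigma^2a$ form a circulant matrix of determinant $\pm(a_1^3+a_2^3+a_3^3-3a_1a_2a_3)=\pm s(a)^3\ne0$ in $\mathbb F_3$, hence they span $A$. So $K=H$, and $H$ is minimal-exponent.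

Note how the elements were separated: the order is governed by a *product* $s(a)\cdot j$ of two linear forms, each vanishing on one useless direction. This will return.

## 2. Every PCIG group has a minimal-exponent cover

The answer to the question is yes. The kernel can be taken nilpotent, and no new primes are needed.

**Theorem A.** If $G$ is PCIG, there are a minimal-exponent group $H$ and an epimorphism $H\to G$ with nilpotent kernel.

**Theorem B.** Let $G$ be a finite group, and for each $p\in\pi(G)$ let $g_p\in G$ be a $p$-element (possibly $1$). The following are equivalent: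

* (a) $\{g_p:p\in\pi(G)\}$ invariably generates $G$;
* (b) there are a minimal-exponent group $H$ with $\pi(H)=\pi(G)$ and an epimorphism $\varphi:H\to G$ with nilpotent kernel such that, for every $p\in\pi(G)$, every $p$-element of $H$ of order $\exp(H)_p$ is mapped by $\varphi$ to a $G$-conjugate of a generator of $\langle g_p\rangle$.

**Consequence.** For a finite group $G$ the following are equivalent: $G$ is PCIG; $G$ is an epimorphic image of a minimal-exponent group; $G\cong H/N$ with $H$ minimal-exponent, $N$ nilpotent and $\pi(H)=\pi(G)$.

## 3. Reduction to a statement about one prime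

Theorem B(b) says what to aim for: a group above $G$ whose longest $p$-elements all lie over the useful ones. The main work is to do this for one prime, where nothing need be assumed about $G$.

**Proposition 1.** Let $G$ be a finite group, $p$ a prime, $g\in G$ a $p$-element (possibly $1$). There are a finite group $\Gamma$ and an epimorphism $\varphi:\Gamma\to G$ whose kernel is a $p$-group, such that every $p$-element of $\Gamma$ of order $\exp(\Gamma)_p$ maps to a $G$-conjugate of a generator of $\langle g\rangle$.

We first see why this suffices. Different primes are combined by a fiber product.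

**Corollary 2.** Let $p_1,\dots,p_u$ ($u\ge1$) be distinct primes and $g_i$ a $p_i$-element of $G$. There are a finite group $\Gamma$ and an epimorphism $\varphi:\Gamma\to G$ with nilpotent kernel, a direct product of $p_i$-groups, such that for each $i$ every $p_i$-element of $\Gamma$ of order $\exp(\Gamma)_{p_i}$ maps to a conjugate of a generator of $\langle g_i\rangle$.

*Proof, assuming Proposition 1.* Let $\varphi_i:\Gamma_i\to G$ be as in Proposition 1 for $(p_i,g_i)$. Put
$$\Gamma=\Bigl\{(\gamma_1,\dots,\gamma_u)\in\prod\Gamma_i:\ \varphi_1(\gamma_1)=\dots=\varphi_u(\gamma_u)\Bigr\},$$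
and let $\varphi$ send a tuple to the common value. It is onto, as each $\varphi_i$ is. Its kernel is $\prod\ker\varphi_i$, a direct product of $p_i$-groups, hence nilpotent.

We must see that the fiber product does not disturb orders of $p_i$-elements. Let $(\gamma_1,\dots,\gamma_u)\in\Gamma$ be a $p_i$-element over $x\in G$. For $j\ne i$, $\gamma_j^{|x|}$ is a $p_i$-element of the $p_j$-group $\ker\varphi_j$, so it is trivial. Hence $|\gamma_j|=|x|$. This divides $|\gamma_i|$, because $\varphi_i(\gamma_i)=x$. So the tuple has order $|\gamma_i|$.

Conversely, let $\gamma_i\in\Gamma_i$ be a $p_i$-element over $x$. For $j\ne i$ take any lift of $x$ to $\Gamma_j$ and let $\gamma_j$ be its $p_i$-part. It maps to the $p_i$-part of $x$, which is $x$. So $\gamma_i$ is the $i$-th component of a $p_i$-element of $\Gamma$.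

Together these give $\exp(\Gamma)_{p_i}=\exp(\Gamma_i)_{p_i}$, and a $p_i$-element of $\Gamma$ of this order has $i$-th component of order $\exp(\Gamma_i)_{p_i}$. By Proposition 1 its image in $G$ is a conjugate of a generator of $\langle g_i\rangle$. $\blacksquare$

*Proof of Theorem A, assuming Proposition 1.* If $G=1$ take $H=1$. Let $G\ne1$. After discarding identity elements, $G$ is invariably generated by $\{g_1,\dots,g_u\}$, where $g_i$ is a nontrivial $p_i$-element, the primes $p_i$ are distinct, and $u\geq 1$. Let $\varphi:\Gamma\to G$ be as in Corollary 2. The group $\Gamma$ need not be minimal-exponent, so we cut it down: *let $H$ be a subgroup of $\Gamma$ of least order subject to $\exp(H)=\exp(\Gamma)$.*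

The group $H$ is minimal-exponent. If $K<H$ is proper, $\exp(K)$ divides $\exp(H)=\exp(\Gamma)$ and differs from it by the choice of $H$, so it is smaller.

The map $\varphi$ sends $H$ onto $G$. For each $i$, $H$ contains a $p_i$-element $h_i$ of order $\exp(\Gamma)_{p_i}$. By Corollary 2, $\varphi(h_i)$ is conjugate to a generator of $\langle g_i\rangle$, so $\varphi(H)\ni g_i^{x_i}$ for some $x_i\in G$. Therefore $\varphi(H)\ge\langle g_1^{x_1},\dots,g_u^{x_u}\rangle=G$.

The kernel of $\varphi|_H$ is $H\cap\ker\varphi$, a subgroup of a nilpotent group. $\blacksquare$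

Everything now rests on Proposition 1. Let $X$ be the set of $p$-elements of $G$ that are *not* conjugate to a generator of $\langle g\rangle$. We want some lift of $g$ to be longer than all lifts of all elements of $X$.

## 4. Elementary abelian kernels are not enough

**The universal elementary abelian kernel.** Let $F$ be a free group of finite rank with an epimorphism $F\to G$, written $y\mapsto\bar y$, with kernel $R$. By the Nielsen–Schreier theorem $R$, of finite index in $F$, is free of finite rank. So
$$L=R/R^p[R,R]$$
is a finite $\mathbb F_p$-vector space. Write $[r]\in L$ for the image of $r\in R$. The group $F$ acts on $L$ by $r\mapsto yry^{-1}$, and $R$ acts trivially, so $L$ is an $\mathbb F_pG$-module.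

The sensible first try is to take $\Gamma=F/N$ with $R^p[R,R]\le N\le R$ and $N$ normal in $F$. Such an $N$ corresponds to a submodule $U\le L$. Let $|g|=p^f$, let $p^e$ be the largest order in $X$, and assume $f\le e$ (otherwise $g$ is already longer). Let $\hat g$ be a lift of $g$ and $l=[\hat g^{\,p^f}]$. In $\Gamma$ the lift $\hat g$ gains a factor $p$ in its order exactly when $l\notin U$. Elements over an $x\in X$ of order $p^e$ gain nothing exactly when $[\hat x^{\,p^e}]\in U$ for each lift $\hat x$. So put
$$S=\{[\hat x^{\,p^e}]:\hat x\in F,\ \bar{\hat x}\in X,\ |\bar{\hat x}|=p^e\}.$$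
We need $S\subseteq U$ and $l\notin U$. The set $S$ is $G$-invariant, so the best choice is the span of $S$, and the attempt succeeds if and only if $l\notin\operatorname{span}(S)$.

We shall see in Section 5 that, for a well-chosen $F$ and $\hat g$, the vector $l$ is not a multiple of any *single* $s\in S$. But $l$ may well be a sum of several elements of $S$. No cleverness about $F$ helps, as the next example shows.

**Example (a PCIG group that defeats elementary abelian kernels).** Let $Q=\mathbb F_2^5$ with basis $e_1,\dots,e_5$, let $h$ be the cyclic shift of order $5$, and let $G=Q\rtimes\langle h\rangle$, of order $160$. It is invariably generated by $e_1$ and $h$: a conjugate of $e_1$ is some $e_i$, a conjugate of $h$ lies in $hQ$ and so acts on $Q$ as $h$ does. Hence the generated subgroup contains all $e_j$, then $Q$, then $h$. So $G$ is PCIG. Take $p=2$, $g=e_1$. Since $Q$ is abelian, the conjugates of $g$ are $e_1,\dots,e_5$, and $X=Q\setminus\{e_1,\dots,e_5\}$.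

Suppose $\Gamma\to G$ is an epimorphism with kernel $V$ an elementary abelian $2$-group, such that all $2$-elements of $\Gamma$ of maximal order lie over some $e_i$. Let $Y$ be the preimage of $Q$, which contains all $2$-elements of $\Gamma$ and has exponent dividing $4$. Elements over $e_1+e_2\in X$ have order at least $2$ and are not of maximal order. So the maximal order is $4$, and *every element over $X$ squares to $1$*.

If $y$ lies over $X$ and $v\in V$, then $yv$ lies over the same element of $X$. So $yvyv=1$ and $y=y^{-1}$, giving $yvy^{-1}=v$. So $y$ centralizes $V$. The set $X$ generates $Q$, since for instance $e_3=(e_1+e_2)+(e_1+e_2+e_3)$, and similarly for the other $e_i$. Hence $V$ is central in $Y$. Write $V$ additively. Then $q(x)=\hat x^2$ does not depend on the lift $\hat x\in Y$ of $x\in Q$. The commutator $\beta(x,y)=[\hat y,\hat x]\in V$ is well defined and bilinear, and from $\hat y\hat x=\hat x\hat y[\hat y,\hat x]$ we get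
$$q(x+y)=q(x)+q(y)+\beta(x,y).$$
Let $y=e_2+e_3$ and $z=e_4+e_5$. The elements $y,\,z,\,y+z,\,g+y,\,g+z,\,g+y+z$ all lie in $X$, so $q$ vanishes on them. Hence $\beta(g,y)=\beta(g,z)=\beta(g,y+z)=q(g)$ (signs do not matter). By bilinearity $q(g)=q(g)+q(g)=0$. So all lifts of $e_1$, and by conjugation of every $e_i$, have order at most $2$, contradicting maximal order $4$.

The obstruction is one of degree. With such a kernel, squaring is forced to be a quadratic map, and a quadratic map cannot be nonzero at $e_1$ and zero at all these other points. We need power maps of higher degree.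

**How to get past this.** We only know that $l$ avoids each line $\mathbb F_ps$. For each $s\in S$ there is therefore a linear functional that kills $s$ and takes the value $1$ at $l$. The *product* of these functionals vanishes on $S$ and is $1$ at $l$, even when no single functional does this. And there are $p$-groups in which a power map is a product of $d$ linear functionals. If $N$ is a strictly upper triangular $(d+1)\times(d+1)$ matrix over $\mathbb F_p$ and $d=p^k$, then
$$(1+N)^{p^k}=1+N^{d},$$
and $N^d$ has a single possibly nonzero entry, in the upper right corner: the product of the $d$ superdiagonal entries of $N$. So we apply the free group $R$ to unitriangular matrices, with the chosen functionals on the superdiagonal. The price is that $R/M$ will be a more complicated $p$-group than a quotient of $L$, and that every lift gets longer by a factor up to $p^{k+1}$. What matters is that $g$ gains one factor $p$ more than the longest elements of $X$.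

## 5. One lift gains a factor $p$ over a whole set

**Lemma 3.** Let $G$ be a finite group, $p$ a prime, $X\ne\emptyset$ a conjugation-invariant set of $p$-elements of $G$, and $g\in G$ a $p$-element such that no generator of $\langle g\rangle$ lies in $X$. Put $|g|=p^f$ and $p^e=\max\{|x|:x\in X\}$, and assume $f\le e$. Then there are an integer $k\ge0$, a finite group $\Gamma$, an epimorphism $\varphi:\Gamma\to G$ with $\ker\varphi$ a $p$-group, and $\gamma\in\Gamma$ with $\varphi(\gamma)=g$, such that

* $|\gamma|=p^{f+k+1}$;
* $|\delta|\le p^{e+k}$ for all $\delta\in\varphi^{-1}(X)$.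

*The free group used.* Let $F_0$ be a free group of finite rank with an epimorphism $F_0\to G$. Let $F=F_0*\langle t\rangle$ with $t$ of infinite order, and extend to $F\to G$ by $t\mapsto1$. Keep the notation $\bar y$, $R$, $L$, $[r]$ of Section 4 for this $F$. The extra letter $t$ gives room to choose a good lift of $g$. Without it things can go wrong: for $p=2$, $G=C_4=\langle x\rangle$, $g=x^2$, $X=\{x,x^{-1}\}$ and $F_0=\langle a\rangle$ with $a\mapsto x$, we have $R=\langle a^4\rangle$, and for the lift $a^2$ of $g$ the vector $[(a^2)^2]=[a^4]$ equals the vector $[a^4]$ coming from $x$.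

**Step 1. A lift $\hat g$ of $g$ such that $l:=[\hat g^{\,p^f}]\ne0$ and the stabilizer $C_G(l)$ is exactly $\langle g\rangle$.** The purpose is to make $l$ remember $\langle g\rangle$. We detect it in the semidirect product $\mathbb F_pG\rtimes G$, with product $(a,h)(b,h')=(a+hb,hh')$. Define a homomorphism
$$\Theta:F\to\mathbb F_pG\rtimes G,\qquad \Theta(y)=(0,\bar y)\ (y\in F_0),\qquad \Theta(t)=(1_G,1).$$
Its second component is $y\mapsto\bar y$ on all of $F$. So $\Theta(R)\subseteq\mathbb F_pG\times1$, an elementary abelian $p$-group, and $\Theta$ induces a homomorphism $\theta:L\to\mathbb F_pG$. Since $(a,h)(b,1)=(a+hb,h)=(hb,1)(a,h)$, conjugating $(b,1)$ by $(a,h)$ gives $(hb,1)$. Applying this to $\Theta(yry^{-1})$ we see that $\theta$ is a homomorphism of left $G$-modules.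

Let $\hat g_0\in F_0$ be a lift of $g$ and put $\hat g=t\hat g_0$. This is a lift of $g$, with $\Theta(\hat g)=(1_G,1)(0,g)=(1_G,g)$. By induction $(1_G,g)^n=(\sum_{i=0}^{n-1}g^i,\,g^n)$, so
$$\theta(l)=\sum_{i=0}^{p^f-1}g^i=\sum_{u\in\langle g\rangle}u\ne0 .$$
Left multiplication by $h\in G$ turns this into the sum over the coset $h\langle g\rangle$, so its stabilizer in $G$ is $\langle g\rangle$. Hence $l\ne0$ and $C_G(l)\le C_G(\theta(l))=\langle g\rangle$. Conversely, $\hat g$ commutes with $\hat g^{\,p^f}$, so $g$ fixes $l$ and $\langle g\rangle\le C_G(l)$.

**Step 2. Functionals separating $l$ from each bad vector.** Let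
$$S=\{[\hat x^{\,p^e}]:\hat x\in F,\ \bar{\hat x}\in X,\ |\bar{\hat x}|=p^e\}\subseteq L .$$
It is finite, since $L$ is, and nonempty by the choice of $e$. It is $G$-invariant because $y\hat x^{\,p^e}y^{-1}=(y\hat xy^{-1})^{p^e}$ and $X$ is conjugation-invariant.

*No $s\in S$ is a nonzero scalar multiple of $l$.* Suppose $s=[\hat x^{\,p^e}]=cl$ with $c\in\mathbb F_p^*$, and put $x=\bar{\hat x}\in X$. As $\hat x$ commutes with $\hat x^{\,p^e}$, $x$ fixes $s$. So $x\in C_G(s)=C_G(l)=\langle g\rangle$. Now $|x|=p^e\ge p^f=|g|$, so $x$ is a generator of $\langle g\rangle$ lying in $X$, a contradiction. This is where $f\le e$ is used.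

Hence $l\notin\mathbb F_ps$ for each $s\in S$: if $l=cs$, then $c\ne0$ because $l\ne0$, and $s=c^{-1}l$. So there is a linear functional $L\to\mathbb F_p$ vanishing at $s$ with value $1$ at $l$. Choose $k\ge0$ with $d:=p^k\ge|S|$. Listing one such functional for each $s$, with repetitions to reach $d$ of them, we get $f_1,\dots,f_d\in L^*$ with
$$\prod_{j=1}^df_j(s)=0\quad(s\in S),\qquad\prod_{j=1}^df_j(l)=1.\tag{1}$$
We take $d$ to be a power of $p$ so that the $d$-th power of $r-1$ will be $r^d-1$.

**Step 3. The group $\Gamma$.** The functionals give matrices for $R$, but the kernel of that matrix representation need not be normal in $F$. So we build the quotient from something $F$ respects, and use the matrices afterwards only as a test.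

Let $\Delta$ be the augmentation ideal of the group algebra $\mathbb F_pR$, that is, the set of elements with coefficient sum $0$. Since $\sum c_rr=\sum c_r(r-1)$ when $\sum c_r=0$, it is spanned by the elements $r-1$. For orientation: if $R=\langle r\rangle$ were infinite cyclic, then $\mathbb F_pR$ would be the ring of Laurent polynomials in $r$ and $\Delta^i$ the ideal generated by $(r-1)^i$. For $m=p^jm'$ with $p\nmid m'$ we have $r^m-1=(r^{m'}-1)^{p^j}$, and $r^{m'}-1$ vanishes to order exactly $1$ at $r=1$. So $r^m-1\in\Delta^i$ if and only if $i\le p^j$. With $d=p^k$, the powers of $r$ congruent to $1$ modulo $\Delta^d$ form $\langle r^{p^k}\rangle$, and those congruent to $1$ modulo $\Delta^{d+1}$ form $\langle r^{p^{k+1}}\rangle$.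

*Finiteness.* From
$$rs-1=(r-1)+(s-1)+(r-1)(s-1)\tag{2}$$
the map $r\mapsto r-1+\Delta^2$ is a homomorphism from $R$ to the additive group $\Delta/\Delta^2$. Its image is a finitely generated abelian group of exponent dividing $p$, hence finite. It spans $\Delta/\Delta^2$, which is therefore finite-dimensional. Multiplication maps $(\Delta/\Delta^2)^{\otimes i}$ onto $\Delta^i/\Delta^{i+1}$, so these are finite too, and the ring $\mathbb F_pR/\Delta^{d+1}$ is finite.

*Two subgroups.* The group $F$ acts on $\mathbb F_pR$ by conjugation, by ring automorphisms preserving $\Delta$ and all its powers. Put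
$$D=\{r\in R:r-1\in\Delta^{d+1}\},\qquad E=\{r\in R:r-1\in\Delta^d\}.$$
By (2) and $r^{-1}-1=-r^{-1}(r-1)$ these are subgroups, and they are normal in $F$. The map $r\mapsto r+\Delta^{d+1}$ embeds $R/D$ in $1+\Delta/\Delta^{d+1}$. The latter is a finite $p$-group under multiplication: $(1+\alpha)^{p^j}=1+\alpha^{p^j}=1$ once $p^j\ge d+1$, so each of its elements is invertible of $p$-power order. So $R/D$ is a finite $p$-group.

*A linear map on $E$.* If $r,s\in E$, then $(r-1)(s-1)\in\Delta^{2d}\subseteq\Delta^{d+1}$ because $2d\ge d+1$. So by (2)
$$\varepsilon:E\to\Delta^d/\Delta^{d+1},\qquad r\mapsto r-1+\Delta^{d+1}$$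
is an $F$-equivariant homomorphism with kernel $D$.

*Powers.* For every $r\in R$, working in the commutative characteristic-$p$ ring $\mathbb F_p\langle r\rangle$ and using $pd\ge 2d\ge d+1$,
$$r^{p^k}-1=(r-1)^d\in\Delta^d,\qquad r^{p^{k+1}}-1=(r-1)^{pd}\in\Delta^{pd}\subseteq\Delta^{d+1}.\tag{3}$$
So $r^{p^k}\in E$ with $\varepsilon(r^{p^k})=(r-1)^d+\Delta^{d+1}$, and $r^{p^{k+1}}\in D$.

*The quotient.* Now kill the bad powers. Let $W\subseteq\Delta^d/\Delta^{d+1}$ be the span of all $(r-1)^d+\Delta^{d+1}$ with $r\in R$, $[r]\in S$. For $y\in F$ we have $y(r-1)^dy^{-1}=(yry^{-1}-1)^d$ and $[yry^{-1}]=\bar y[r]\in S$. So $W$ is $F$-invariant. Hence $M:=\varepsilon^{-1}(W)$ is a normal subgroup of $F$ with $D\le M\le E\le R$. Put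
$$\Gamma=F/M,\qquad\varphi:\Gamma\to F/R=G .$$
The kernel $R/M$ is a quotient of $R/D$, hence a finite $p$-group, and $\Gamma$ is finite.

**Step 4. The power of $\hat g$ survives: $(\hat g^{\,p^f}-1)^d+\Delta^{d+1}\notin W$.** Killing $W$ might have killed too much. We test with matrices. As $R$ is free on some $r_1,\dots,r_m$, there is a homomorphism $\rho$ from $R$ to the group of upper unitriangular $(d+1)\times(d+1)$ matrices over $\mathbb F_p$ with
$$\rho(r_i)=1+\sum_{j=1}^df_j([r_i])E_{j,j+1}.$$
Here $E_{a,b}$ is a matrix unit. The $(j,j+1)$-entry of a product of unitriangular matrices is the sum of the $(j,j+1)$-entries. So $r\mapsto\rho(r)_{j,j+1}$ and $r\mapsto f_j([r])$ are both homomorphisms $R\to\mathbb F_p$, and they agree on the generators. Hence the $(j,j+1)$-entry of $\rho(r)$ is $f_j([r])$ for every $r\in R$.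

Extend $\rho$ linearly to $\mathbb F_pR$. Then $\rho(\Delta)$ consists of strictly upper triangular matrices of size $d+1$. A product of $d+1$ of these is $0$, so $\rho(\Delta^{d+1})=0$. A product of $d$ of them has at most one nonzero entry, the $(1,d+1)$-entry, which is the product of the entries at positions $(1,2),(2,3),\dots,(d,d+1)$ of the successive factors. Thus
$$\rho\bigl((r-1)^d\bigr)=\prod_{j=1}^df_j([r])\;E_{1,d+1}\qquad(r\in R).\tag{4}$$
So the $(1,d+1)$-entry of $\rho$ induces a linear functional on $\Delta^d/\Delta^{d+1}$. By (4) and (1) it vanishes on each spanning vector of $W$, hence on $W$, and takes the value $\prod_jf_j(l)=1$ on $(\hat g^{\,p^f}-1)^d+\Delta^{d+1}$.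

**Step 5. The orders.** It remains to read off the orders in $\Gamma$.

*The lift of $g$.* Let $\gamma=\hat gM$ and $r=\hat g^{\,p^f}\in R$. Since $\varphi(\gamma)=g$ has order $p^f$, $|\gamma|$ is $p^f$ times the order of $\gamma^{p^f}=rM$. By (3), $r^{p^{k+1}}\in D\le M$. Also $r^{p^k}\in E$ and $\varepsilon(r^{p^k})=(r-1)^d+\Delta^{d+1}\notin W$ by Step 4, so $r^{p^k}\notin M$. Hence $rM$ has order $p^{k+1}$ and $|\gamma|=p^{f+k+1}$.

*Elements over $X$.* Let $\delta=\hat xM$ with $x=\bar{\hat x}\in X$ and $|x|=p^i$. If $i=e$, put $r=\hat x^{\,p^e}\in R$. Then $[r]\in S$, so $\varepsilon(r^{p^k})=(r-1)^d+\Delta^{d+1}\in W$. Thus $r^{p^k}\in M$ and $|\delta|\le p^{e+k}$. If $i<e$, put $r=\hat x^{\,p^i}\in R$. By (3), $r^{p^{k+1}}\in M$, so $|\delta|\le p^{i+k+1}\le p^{e+k}$. $\blacksquare$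

## 6. Iterating until the lift of $g$ is longest

Lemma 3 narrows the gap $e-f$ by at least $1$. To prove Proposition 1 we repeat it, with $X$ replaced by its full preimage each time.

*Proof of Proposition 1.* Let $X_0$ be the set of $p$-elements of $G$ not conjugate to a generator of $\langle g\rangle$. If $X_0=\emptyset$, take $\Gamma=G$. Otherwise start with $(G_0,g_0,X_0)=(G,g,X_0)$. Suppose we have $(G_n,g_n,X_n)$, where $g_n$ is a $p$-element of $G_n$ and $X_n\ne\emptyset$ is a conjugation-invariant set of $p$-elements of $G_n$ containing no generator of $\langle g_n\rangle$. This holds for $n=0$. Put $|g_n|=p^{f_n}$ and $p^{e_n}=\max_{x\in X_n}|x|$. If $f_n>e_n$, stop. If $f_n\le e_n$, apply Lemma 3 to get $\varphi_n:G_{n+1}\to G_n$, put $g_{n+1}:=\gamma$ and $X_{n+1}:=\varphi_n^{-1}(X_n)$.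

The hypotheses persist. The elements of $X_{n+1}$ are $p$-elements, because $\ker\varphi_n$ is a $p$-group. The set $X_{n+1}$ is nonempty and conjugation-invariant. A generator of $\langle g_{n+1}\rangle$ maps to a generator of $\langle g_n\rangle$, which is not in $X_n$. So $X_{n+1}$ contains no generator of $\langle g_{n+1}\rangle$. With $k$ as in Lemma 3 (it may depend on $n$),
$$e_{n+1}-f_{n+1}\le(e_n+k)-(f_n+k+1)=e_n-f_n-1 .$$
So after finitely many steps $f_n>e_n$. Put $\Gamma=G_n$, with $\varphi$ the composite map to $G$. Its kernel is a $p$-group, being built up from successive $p$-group kernels, and $X_n=\varphi^{-1}(X_0)$.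

The $p$-element $g_n$ has larger order than every element of $X_n$. So a $p$-element of $\Gamma$ of order $\exp(\Gamma)_p$ is not in $\varphi^{-1}(X_0)$. Its image is a $p$-element of $G$ not in $X_0$, that is, a conjugate of a generator of $\langle g\rangle$. $\blacksquare$

With Section 3 this proves Corollary 2 and Theorem A.

## 7. Prescribing the generators: Theorem B and its consequence

*Proof of Theorem B.* If $G=1$, the family is empty. Then (a) holds, as the empty set generates $1$, and (b) holds with $H=1$. Let $G\ne1$.

**(a) implies (b).** We repeat the proof of Theorem A while keeping track of primes. Apply Corollary 2 to all primes $p\in\pi(G)$ and the elements $g_p$ (trivial ones are allowed), to get $\Gamma\to G$. Let $H\le\Gamma$ be a subgroup of least order subject to $\exp(H)=\exp(\Gamma)$, and let $\varphi$ be the restriction to $H$ of the map to $G$. As before $H$ is minimal-exponent and $\ker\varphi$ is nilpotent. For each $p\in\pi(G)$ the image $\varphi(H)$ contains a conjugate of $g_p$, so $\varphi(H)=G$ by (a). The kernel of $\Gamma\to G$ involves only primes in $\pi(G)$, so $\pi(H)\subseteq\pi(G)$. As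 $H$ maps onto $G$, $\pi(H)=\pi(G)$. Finally, as $\exp(H)=\exp(\Gamma)$, a $p$-element of $H$ of order $\exp(H)_p$ is a $p$-element of $\Gamma$ of order $\exp(\Gamma)_p$. By Corollary 2 it maps to a conjugate of a generator of $\langle g_p\rangle$.

**(b) implies (a).** This is the argument of Fact 1, carried out in $H$ above a subgroup of $G$. Let $x_p\in G$ for $p\in\pi(G)$ and put $K=\langle g_p^{x_p}:p\in\pi(G)\rangle$. Choose a $p$-element $h_p\in H$ of order $\exp(H)_p$. By (b), $\varphi(h_p)$ is $G$-conjugate to a generator of $\langle g_p\rangle$, hence to a generator of $\langle g_p^{x_p}\rangle\le K$. As $\varphi$ is onto, the conjugating element lifts to $H$, so some $H$-conjugate of $h_p$ lies in $\varphi^{-1}(K)$. So $\exp(\varphi^{-1}(K))_p=\exp(H)_p$ for every $p\in\pi(G)=\pi(H)$, that is, $\exp(\varphi^{-1}(K))=\exp(H)$. Since $H$ is minimal-exponent, $\varphi^{-1}(K)=H$, and $K=\varphi(H)=G$. $\blacksquare$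

*Proof of the Consequence.* Suppose $G$ is PCIG. Discard identity elements from a PCIG generating set, index the remaining elements by their primes, and put $g_p=1$ for the other primes of $\pi(G)$. This family invariably generates $G$, so it is as in Theorem B(a). Theorem B(b) then gives $G\cong H/N$ with $H$ minimal-exponent, $N=\ker\varphi$ nilpotent and $\pi(H)=\pi(G)$. This third condition trivially implies that $G$ is an epimorphic image of a minimal-exponent group. By Facts 1 and 2, such an image is PCIG. $\blacksquare$
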